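
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Intermittency of the parabolic Anderson model\\ with finitely many moving catalysts}


\begin{abstract}
We consider the parabolic Anderson model on $\mathbb Z^d$ whose potential is produced by $n$ independent random walks (catalysts) of diffusion constant $\rho>0$. We prove a conjecture of Castell, G\"un and Maillard on its annealed Lyapunov exponents $\lambda_p$. In dimensions $d\le 2$ the system is intermittent of every order. For $d\ge3$ there are three regimes in the diffusion constant $\kappa$ of the reactant: intermittency of all orders, intermittency of all sufficiently large orders, and no intermittency. For $q\ge2$, the system is $q$-intermittent if and only if $\lambda_q>0$. The main step is a quantitative lower bound for $\lambda_2-\lambda_1$, obtained from an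 explicit trial function for a many-body lattice operator. We also show that $p(p-1)(\lambda_p-\lambda_{p-1})$ is nondecreasing in $p$, and that it tends to $2dn\rho$ as $p\to\infty$ whenever some $\lambda_p$ is positive.
\end{abstract}

\section{The question and the answer}

\subsection{The model}

Let $d,n\ge1$ be integers, $\kappa\in[0,\infty)$ and $\rho\in(0,\infty)$. Write $\Delta f(x)=\sum_{|e|=1}[f(x+e)-f(x)]$ for the discrete Laplacian on $\mathbb Z^d$, the sum running over the $2d$ unit vectors. Let $Y_1,\dots,Y_n$ be independent continuous-time simple random walks on $\mathbb Z^d$ with generator $\rho\Delta$ (step rate $2d\rho$), all started at the origin. They form the \emph{catalyst}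
\[
\xi(x,t)=\sum_{k=1}^n\delta_0\big(x-Y_k(t)\big),\qquad x\in\mathbb Z^d,\ t\ge0 .
\]
The \emph{reactant} $u\colon\mathbb Z^d\times[0,\infty)\to\mathbb R$ diffuses with constant $\kappa$ and grows at rate $1$ for each catalyst present at the same site:
\[
\frac{\partial u}{\partial t}(x,t)=\kappa\Delta u(x,t)+\xi(x,t)\,u(x,t),\qquad u(\cdot,0)\equiv1 .
\]
Since $0\le\xi\le n$, there is a unique solution that is bounded on $\mathbb Z^d\times[0,T]$ for every $T$. It is given by the Feynman--Kac formula and satisfies $1\le u(x,t)\le e^{nt}$; this is the solution we mean. For $p\in\mathbb N$ the \emph{annealed Lyapunov exponent} is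
\[
\lambda_p=\lambda_p^{(n)}(\kappa,\rho)=\lim_{t\to\infty}\frac1{t}\log\Big(\mathbb E\big[u(0,t)^p\big]\Big)^{1/p},
\]
with $\mathbb E$ the expectation over the catalysts. The limit exists (Proposition~\ref{prop:formula} reproves this), and it is nonnegative because $u\ge1$. By H\"older's inequality, $\lambda_p$ is nondecreasing in $p$.

For $p\ge2$ the system is called \emph{$p$-intermittent} if $\lambda_p>\lambda_{p-1}$, and \emph{full intermittent} if it is $p$-intermittent for all $p\ge2$. The strict inequality says that the $p$-th moment lives on a rare event. Indeed, for $\lambda_{p-1}<\alpha<\lambda_p$, Markov's inequality gives $\mathbb P(u(0,t)>e^{\alpha t})\le e^{-(p-1)(\alpha-\lambda_{p-1})t+o(t)}$. On the complement of this event, $u(0,t)^p\le e^{p\alpha t}$, which is exponentially smaller than $\mathbb E[u(0,t)^p]$.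

Let $p_t$ be the transition kernel of the walk with generator $\Delta$, and let
\[
G=G_d(0)=\int_0^\infty p_t(0,0)\,dt\in(0,\infty],
\]
which is finite exactly when $d\ge3$. For $d\ge3$ put
\[
\kappa_p^{(n)}=\kappa_p^{(n)}(\rho)=\sup\{\kappa\ge0:\lambda_p^{(n)}(\kappa,\rho)>0\},\qquad \sup\emptyset=0 .
\]

Castell, G\"un and Maillard \cite{CGM} conjectured the statement that we prove here.

\begin{theorem}\label{thm:conj}
Fix $n\in\mathbb N$ and $\rho>0$.
\begin{enumerate}
\item[(i)] If $1\le d\le2$, the system is full intermittent for every $\kappa\ge0$.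
\item[(ii)] If $d\ge3$, there are three regimes (the first is empty if $\kappa_2^{(n)}=0$):
\begin{enumerate}
\item[A:] for $\kappa\in[0,\kappa_2^{(n)})$ the system is full intermittent;
\item[B:] for $\kappa\in[\kappa_2^{(n)},nG)$ there is $p=p(\kappa)\ge3$ such that the system is $q$-intermittent for all $q\ge p$;
\item[C:] for $\kappa\in[nG,\infty)$ the system is not $p$-intermittent for any $p\ge2$.
\end{enumerate}
\end{enumerate}
\end{theorem}

Full intermittency was previously proved for $n=1,2$ if $\kappa+\rho<nG$ (in particular for $d\le2$), and for $n\ge3$ if $4d(\rho n+\kappa)<1$. The proof below gives more precise information. For $D\ge0$ let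
\[
\mu(D)=\sup\mathrm{spec}\,(D\Delta+\delta_0)\quad\text{on }\ell^2(\mathbb Z^d),
\]
where $\delta_0$ denotes multiplication by the indicator of the origin.

\begin{theorem}\label{thm:quant}
Let $d,n\ge1$, $\kappa\ge0$, $\rho>0$.
\begin{enumerate}
\item For $q\ge2$, the system is $q$-intermittent if and only if $\lambda_q>0$. Thus, with $p_*=\min\{p:\lambda_p>0\}$ ($=\infty$ if there is none), it is $q$-intermittent if and only if $q\ge\max(2,p_*)$. If $d\le2$, then $p_*=1$. If $d\ge3$, then $p_*<\infty$ if and only if $\kappa<nG$, and the system is full intermittent if and only if $\kappa<\kappa_2^{(n)}$.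
\item $\displaystyle\lambda_2-\lambda_1\ge\frac{d\rho}{4n^3}\,\lambda_1^4$, and if $d\ge3$ also $\displaystyle\lambda_2-\lambda_1\ge\frac{\rho}{4dnG^2}\,\lambda_1^2$.
\item $b_p:=p(p-1)(\lambda_p-\lambda_{p-1})$ is nondecreasing in $p\ge2$. If $\kappa<nG$ (always true for $d\le 2$), then $b_p\uparrow2dn\rho$; in particular
\[
\lambda_p-\lambda_{p-1}\le\frac{2dn\rho}{p(p-1)}\quad(p\ge2),\qquad
\lambda_p=n\mu(\kappa/n)-\frac{2dn\rho}{p}+o\Big(\frac1p\Big)\quad(p\to\infty).
\]
\item If $d\ge3$, then
\[
\sup\{\kappa\ge0:\ p\,\mu(\kappa/n)>2d\rho\}\ \le\ \kappa_p^{(n)}(\rho)\ \le\ n\,(G-\rho/p)_+ ,\qquad \sup\emptyset=0 .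
\]
Hence $\kappa_p^{(n)}<nG$ and $\kappa_p^{(n)}\to nG$ as $p\to\infty$. Moreover $\kappa_p^{(n)}(\rho)>0$ if and only if $\rho<pG$. So regime B is never empty, and regime A is nonempty if and only if $\rho<2G$.
\end{enumerate}
\end{theorem}

\subsection{What one should expect}

By the Feynman--Kac formula, $\mathbb E[u(0,t)^p]$ is the partition function of $p$ independent reactant particles that share the same $n$ catalysts and are rewarded for the time spent at catalyst sites. Growth is best when particles and catalysts stay close together. Keeping a catalyst from wandering off has a cost proportional to $\rho$, and this cost is paid once, whereas all $p$ particles profit. Per particle, the catalyst therefore looks as if it moved with diffusion constant $\rho/p$, and one expects $\lambda_p$ to increase strictly in $p$ as soon as there is growth at all. If $\rho=0$, then $u$ is deterministic and all $\lambda_p$ coincide, so the hypothesis $\rho>0$ is indispensable.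

The case $\kappa=0$ shows this exactly: Lemma~\ref{lem:bounds}(d) and Proposition~\ref{prop:formula} give $\lambda_p=n\mu(\rho/p)$. As $p\to\infty$ the catalysts become effectively frozen. This suggests that $nG$ is the threshold in $\kappa$ beyond which no $\lambda_p$ is positive, because the operator $\kappa\Delta+n\delta_0$, with all $n$ catalysts frozen at one site, has positive spectrum exactly when $\kappa<nG$.

\subsection{Plan}

Section~\ref{sec:operator} identifies $p\lambda_p$ with the top $\Lambda_p$ of the spectrum of a many-body operator $H_p$ and collects elementary bounds. These and the log-convexity of moments reduce the conjecture to one strict inequality: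
\[
\lambda_1>0\ \Longrightarrow\ \lambda_2>\lambda_1 .
\]
Section~\ref{sec:small} shows the reason for it when $n=1$, Section~\ref{sec:key} proves it in general, and Section~\ref{sec:class} deduces Theorem~\ref{thm:conj} and items 1, 2 and 4 of Theorem~\ref{thm:quant}. Section~\ref{sec:large} treats $p\to\infty$.

\section{The many-body operator}\label{sec:operator}

Scalar products and norms are those of $\ell^2$. For $\mathbf x=(x_1,\dots,x_p)\in\mathbb Z^{dp}$ and $\mathbf y=(y_1,\dots,y_n)\in\mathbb Z^{dn}$ let
\[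
H_p=\kappa\Delta_{\mathbf x}+\rho\Delta_{\mathbf y}+V_p,\qquad
V_p(\mathbf x,\mathbf y)=\sum_{j=1}^p\sum_{k=1}^n\delta_0(x_j-y_k),
\]
where $\Delta_{\mathbf x}=\sum_j\Delta_{x_j}$ and $\Delta_{\mathbf y}=\sum_k\Delta_{y_k}$ are the Laplacians of $\mathbb Z^{dp}$ and $\mathbb Z^{dn}$. This is a bounded self-adjoint operator on $\ell^2(\mathbb Z^{d(p+n)})$. Put
\[
\Lambda_p=\sup\mathrm{spec}\,H_p=\sup_{\|\phi\|=1}\langle\phi,H_p\phi\rangle .
\]
Since $V_p\ge0$ and the Laplacian part has spectrum with supremum $0$, we have $\Lambda_p\ge0$. The off-diagonal entries of $H_p$ are nonnegative, so $\langle|\phi|,H_p|\phi|\rangle\ge\langle\phi,H_p\phi\rangle$. By density, the supremum may be taken over finitely supported $\phi\ge0$ with $\|\phi\|=1$. All operators below have real matrix entries, so it suffices to test their quadratic forms on real functions. We use repeatedly that $\langle f,-\Delta f\rangle=\frac12\sum_x\sum_{|e|=1}(f(x+e)-f(x))^2$ for real $f\in\ell^2(\mathbb Z^d)$, and that $\mathrm{spec}\,\Delta=[-4d,0]$.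

\subsection{One particle in a point potential}

\begin{lemma}\label{lem:mu}
\begin{enumerate}
\item[(a)] $\mu\ge0$, and $\sup\mathrm{spec}(D\Delta+c\,\delta_0)=c\,\mu(D/c)$ for $c>0$.
\item[(b)] If $d\ge3$, then $f(0)^2\le G\,\langle f,-\Delta f\rangle$ for real $f\in\ell^2(\mathbb Z^d)$.
\item[(c)] $\mu(D)>0$ if and only if $D<G$.
\item[(d)] If $\mu(D)>0$, then the spectrum of $D\Delta+\delta_0$ in $(0,\infty)$ consists of the single simple eigenvalue $\mu(D)$, and it has an eigenvector $f\ge0$.
\end{enumerate}
\end{lemma}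

\begin{proof}
(a) We have $D\Delta+\delta_0\ge D\Delta$ and $\sup\mathrm{spec}\,\Delta=0$. The scaling is $D\Delta+c\delta_0=c\big((D/c)\Delta+\delta_0\big)$.

(b) Let $\omega(\theta)=\sum_{i=1}^d2(1-\cos\theta_i)$, let $d\theta$ be normalized Haar measure on the torus, and write $f(x)=\int\hat f(\theta)e^{i\theta\cdot x}\,d\theta$. Then $-\Delta$ acts as multiplication of $\hat f$ by $\omega$. Hence $p_t(0,0)=\int e^{-t\omega}d\theta$ and $G=\int\omega^{-1}d\theta$, and Cauchy--Schwarz gives
\[
f(0)^2=\Big|\int\hat f\,d\theta\Big|^2\le\int|\hat f|^2\omega\,d\theta\int\omega^{-1}d\theta=G\,\langle f,-\Delta f\rangle .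
\]

(c) If $D\ge G$ (so $d\ge3$), then (b) gives $\langle f,(D\Delta+\delta_0)f\rangle\le(G-D)\langle f,-\Delta f\rangle\le0$, so $\mu(D)=0$. If $D<G$, let $\hat f=(\omega+\epsilon)^{-1}$ and $G_\epsilon=\int(\omega+\epsilon)^{-1}d\theta$. Then $f\in\ell^2$ is real, $f(0)=G_\epsilon$, and $\langle f,-\Delta f\rangle=\int\omega(\omega+\epsilon)^{-2}d\theta\le G_\epsilon$. Hence $\langle f,(D\Delta+\delta_0)f\rangle\ge G_\epsilon(G_\epsilon-D)$. This is positive for small $\epsilon$ because $G_\epsilon\uparrow G$ as $\epsilon\downarrow0$.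

(d) Let $L=D\Delta+\delta_0$ and let $S$ be its spectral subspace for $(0,\infty)$, so that $\langle f,Lf\rangle>0$ for $0\ne f\in S$. If $\dim S\ge2$, then $S$ contains some $f\ne0$ with $f(0)=0$, and $\langle f,Lf\rangle=D\langle f,\Delta f\rangle\le0$, a contradiction. Since $\mu(D)>0$ lies in the spectrum, $\dim S=1$ and $S$ is spanned by a real eigenvector $f$ with eigenvalue $\mu(D)$. Normalize $\|f\|=1$. As $\langle|f|,L|f|\rangle\ge\langle f,Lf\rangle=\mu(D)$, the nonnegative operator $\mu(D)-L$ has vanishing quadratic form at $|f|$, so $|f|$ is an eigenvector too.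
\end{proof}

\subsection{Elementary bounds}

\begin{lemma}\label{lem:bounds}
\begin{enumerate}
\item[(a)] $\Lambda_p\le pn\,\mu(\kappa/n+\rho/p)$.
\item[(b)] $\Lambda_p\ge pn\,\mu(\kappa/n)-2dn\rho$.
\item[(c)] $\Lambda_1\ge\mu(\kappa+\rho)$.
\item[(d)] If $\kappa=0$, then $\Lambda_p=pn\,\mu(\rho/p)$, and this is also the top of the spectrum of $H_p$ on the subspace of functions supported on $\{\mathbf x=0\}$, which is then invariant.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Distribute the kinetic energy evenly over the $pn$ particle--catalyst pairs: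
\[
H_p=\sum_{j,k}\Big[\frac\kappa n\Delta_{x_j}+\frac\rho p\Delta_{y_k}+\delta_0(x_j-y_k)\Big].
\]
It suffices to show that for $\alpha,\beta\ge0$ and real $\phi$
\[
\big\langle\phi,[\alpha\Delta_{x_j}+\beta\Delta_{y_k}+\delta_0(x_j-y_k)]\phi\big\rangle\le\mu(\alpha+\beta)\,\|\phi\|^2 .
\]
Write $\phi=\Phi(z,w)$ with $z=x_j-y_k$ and $w=(y_k,\text{all other variables})$, and put $g(z)=\|\Phi(z,\cdot)\|$, so $\|g\|=\|\phi\|$. A step $e$ of $x_j$ sends $(z,w)$ to $(z+e,w)$. A step $e$ of $y_k$ changes $z$ to $z-e$ and shifts $w$. By Cauchy--Schwarz in $w$, the overlap of $\phi$ with its shift is at most $\sum_zg(z)g(z+e)$ in the first case and at most $\sum_zg(z)g(z-e)$ in the second. Summing over $e$ and subtracting $2d\|\phi\|^2$ gives $\langle\phi,\Delta_{x_j}\phi\rangle\le\langle g,\Delta g\rangle$ and $\langle\phi,\Delta_{y_k}\phi\rangle\le\langle g,\Delta g\rangle$. The potential term equals $g(0)^2$. So the left side is at most $\langle g,((\alpha+\beta)\Delta+\delta_0)g\rangle\le\mu(\alpha+\beta)\|g\|^2$.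

(b) Freeze the catalysts at the origin: for $\|f\|=1$ and $\phi=\prod_jf(x_j)\prod_k\delta_0(y_k)$,
\[
\langle\phi,H_p\phi\rangle=p\,\langle f,(\kappa\Delta+n\delta_0)f\rangle-2dn\rho .
\]
Take the supremum over $f$ and use Lemma~\ref{lem:mu}(a).

(c) Let the particle follow the first catalyst: $\phi=f(x-y_1)\prod_{k}\chi_R(y_k)$ with $f$ real, $\|f\|=1$, and $\chi_R$ the normalized indicator of $[-R,R]^d\cap\mathbb Z^d$. Then $\|\phi\|=1$ and $\langle\phi,\Delta_x\phi\rangle=\langle f,\Delta f\rangle$. A step $e$ of $y_1$ produces the overlap $\langle f,f(\cdot-e)\rangle\langle\chi_R,\chi_R(\cdot+e)\rangle$, and a step of another catalyst produces $\langle\chi_R,\chi_R(\cdot+e)\rangle$. Since $\langle\chi_R,\chi_R(\cdot+e)\rangle\to1$ as $R\to\infty$, the catalyst Laplacians contribute $\rho\langle f,\Delta f\rangle$ in the limit. The potential contributes at least $f(0)^2$, since $V_1\ge\delta_0(x-y_1)$. Hence $\Lambda_1\ge\langle f,((\kappa+\rho)\Delta+\delta_0)f\rangle$. Take the supremum over $f$.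

(d) If $\kappa=0$, then $H_p$ does not move $\mathbf x$, and on functions supported on $\{\mathbf x=0\}$ it acts as $\sum_k(\rho\Delta_{y_k}+p\,\delta_0(y_k))$. The top of the spectrum of this operator is $n\cdot p\,\mu(\rho/p)$ by Lemma~\ref{lem:mu}(a), so $\Lambda_p\ge pn\,\mu(\rho/p)$. The reverse inequality is (a).
\end{proof}

\subsection{The exponents as tops of spectra}

\begin{proposition}\label{prop:formula}
The limit defining $\lambda_p$ exists, and $p\,\lambda_p=\Lambda_p$.
\end{proposition}

\begin{proof}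
The Feynman--Kac formula for $u$, applied with $p$ independent walks $X_1,\dots,X_p$ of generator $\kappa\Delta$ started at $0$, gives
\[
\mathbb E[u(0,t)^p]=\mathbb E\exp\Big(\sum_{j,k}\int_0^t\delta_0\big(X_j(s)-Y_k(t-s)\big)\,ds\Big),
\]
where the expectation on the right is over all walks. The walks $Y_k$ are reversible with respect to counting measure. Hence the reversed path $s\mapsto Y_k(t-s)$ on the event $\{Y_k(t)=z_k\}$ has the law of a walk started at $z_k$ on the event that it is at $0$ at time $t$. Summing over $\mathbf z=(z_1,\dots,z_n)$ and over the final positions $\mathbf x$ of the particles, and using the Feynman--Kac formula for $e^{tH_p}$,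
\begin{equation}\label{eq:FK}
\mathbb E[u(0,t)^p]=\sum_{\mathbf x,\mathbf z}e^{tH_p}\big((0,\mathbf z),(\mathbf x,0)\big).
\end{equation}

\emph{Upper bound.} Each entry of $e^{tH_p}$ is at most $\|e^{tH_p}\|=e^{t\Lambda_p}$. For $t\ge1$, the terms in \eqref{eq:FK} in which all coordinates of $\mathbf x,\mathbf z$ have modulus at most $t^2$ therefore contribute at most $Ct^{2d(p+n)}e^{t\Lambda_p}$. For the remaining terms use $V_p\le np$: by symmetry of the kernels, they contribute at most $e^{npt}$ times the probability that one of $p+n$ independent walks started at $0$ has made more than $t^2$ jumps by time $t$. If $N$ is Poisson with mean $at$, then $P(N>t^2)\le e^{-t^2}E[e^N]=e^{-t^2+(e-1)at}$, so this part tends to $0$. Since $\Lambda_p\ge0$, we get $\limsup_t\frac1t\log\mathbb E[u(0,t)^p]\le\Lambda_p$.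

\emph{Lower bound, $\kappa>0$.} Keep only the term $\mathbf x=\mathbf z=0$. For a large constant $K$, the matrix $H_p+K$ has nonnegative entries, and they are positive between nearest neighbors because $\kappa,\rho>0$; hence all entries of $e^{H_p}=e^{-K}e^{H_p+K}$ are positive. Let $\phi\ge0$ be finitely supported with $\|\phi\|=1$. With some $c_\phi>0$,
\[
e^{(t+2)H_p}(0,0)\ge\sum_{a,b\in\mathrm{supp}\,\phi}e^{H_p}(0,a)\,e^{tH_p}(a,b)\,e^{H_p}(b,0)\ge c_\phi\langle\phi,e^{tH_p}\phi\rangle\ge c_\phi\,e^{t\langle\phi,H_p\phi\rangle},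
\]
the last step being Jensen's inequality for the spectral measure of $\phi$. The supremum over $\phi$ gives $\liminf_t\frac1t\log\mathbb E[u(0,t)^p]\ge\Lambda_p$.

\emph{Lower bound, $\kappa=0$.} Now positivity fails because $\mathbf x$ does not move. The same argument in the invariant subspace of functions supported on $\{\mathbf x=0\}$, where all catalyst configurations communicate, gives as lower bound the top of the spectrum of $H_p$ on that subspace. By Lemma~\ref{lem:bounds}(d), this is $\Lambda_p$.
\end{proof}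

\begin{corollary}\label{cor:kappa}
The function $\kappa\mapsto\lambda_p(\kappa,\rho)$ is convex, nonincreasing and continuous on $[0,\infty)$. If $d\ge3$, then
\begin{equation}\label{eq:crit}
\lambda_p(\kappa,\rho)>0\iff\kappa<\kappa_p^{(n)},\qquad \kappa_p^{(n)}\le n\,(G-\rho/p)_+,
\end{equation}
and $\kappa_p^{(n)}$ is nondecreasing in $p$.
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:formula}, $p\lambda_p$ is the supremum over $\phi$ of functions that are affine in $\kappa$ with slopes $\langle\phi,\Delta_{\mathbf x}\phi\rangle\in[-4dp,0]$. This gives the first claim. Let $d\ge3$. If $\kappa\ge n(G-\rho/p)_+$, then $\kappa/n+\rho/p\ge G$, and Lemmas~\ref{lem:bounds}(a) and~\ref{lem:mu}(c) give $\lambda_p\le n\mu(\kappa/n+\rho/p)=0$. This bounds $\kappa_p^{(n)}$. Since $\lambda_p\ge0$ is nonincreasing and continuous in $\kappa$, it is positive exactly on $[0,\kappa_p^{(n)})$, which may be empty. The last claim holds because $\lambda_p$ is nondecreasing in $p$.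
\end{proof}

Continuity matters at one point: it gives $\lambda_2=0$ at $\kappa=\kappa_2^{(n)}$, so this endpoint belongs to regime B.

\subsection{Log-convexity of moments}

\begin{lemma}\label{lem:convex}
The sequence $b_p=p(p-1)(\lambda_p-\lambda_{p-1})\ge0$ is nondecreasing in $p\ge2$. Consequently, for $q\ge2$, the system is $q$-intermittent if and only if $\lambda_q>\lambda_1$.
\end{lemma}

\begin{proof}
By Cauchy--Schwarz, $\mathbb E[u^p]\le\mathbb E[u^{p-1}]^{1/2}\,\mathbb E[u^{p+1}]^{1/2}$ with $u=u(0,t)$. Taking logarithms, dividing by $t$ and letting $t\to\infty$ gives $2p\lambda_p\le(p-1)\lambda_{p-1}+(p+1)\lambda_{p+1}$, that is,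
\[
(p-1)(\lambda_p-\lambda_{p-1})\le(p+1)(\lambda_{p+1}-\lambda_p).
\]
Multiplying by $p$ gives $b_p\le b_{p+1}$. If $\lambda_q=\lambda_{q-1}$, then $b_q=0$, so $b_2=\dots=b_q=0$ and $\lambda_1=\dots=\lambda_q$. Conversely, $\lambda_q=\lambda_1$ forces $\lambda_{q-1}=\lambda_q$ by monotonicity.
\end{proof}

So equality anywhere propagates down to $\lambda_1$. If $\lambda_1=0$, then $q$-intermittency means $\lambda_q>0$. If $\lambda_1>0$, then everything follows from $\lambda_2>\lambda_1$.

\section{The idea for a single catalyst}\label{sec:small}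

Let $n=1$ and $D=\kappa+\rho$. Lemma~\ref{lem:bounds}(a),(c) and Proposition~\ref{prop:formula} give $\lambda_1=\mu(D)$. Suppose that this is positive, and let $f\ge0$ be the unit eigenvector of $D\Delta+\delta_0$ from Lemma~\ref{lem:mu}(d). For $|e|=1$ let $a_e=\langle f,f(\cdot+e)\rangle$, so that $\langle f,\Delta f\rangle=-\sum_e(1-a_e)$.

With one particle, the trial function $f(x-y)\chi_R(y)$ used for Lemma~\ref{lem:bounds}(c) has, as $R\to\infty$, catalyst kinetic energy $\rho\sum_e(1-a_e)$: when the catalyst jumps by $e$, the profile of the particle around it is shifted, and the overlap is $a_e$. With two particles use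
\[
F(x_1,x_2,y)=f(x_1-y)\,f(x_2-y)\,\chi_R(y).
\]
The particle energies $\langle f,(\kappa\Delta+\delta_0)f\rangle$ simply double. A jump of the catalyst now shifts both profiles, the overlap is $a_e^2$, and the kinetic energy is $\rho\sum_e(1-a_e^2)$. This is less than twice the previous value, by
\[
\rho\sum_e\big[2(1-a_e)-(1-a_e^2)\big]=\rho\sum_e(1-a_e)^2 .
\]
Hence
\[
2\lambda_2=\Lambda_2\ge2\lambda_1+\rho\sum_{|e|=1}(1-a_e)^2 .
\]
The gain is strictly positive, since $a_e=1$ would mean $f=f(\cdot+e)$, which is impossible for $0\ne f\in\ell^2(\mathbb Z^d)$.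

In dimension $d=1$ everything is explicit. Put $D=\theta/(1-\theta^2)$ with $\theta\in(0,1)$; every $D>0$ has this form. Then $f(x)=\sqrt{(1-\theta^2)/(1+\theta^2)}\;\theta^{|x|}$ is a unit vector. For $x\ne0$ we have $D\Delta f(x)=D(\theta+\theta^{-1}-2)f(x)$, and at $0$ the operator $D\Delta+\delta_0$ gives $[D(2\theta-2)+1]f(0)$. The two factors agree because $D(\theta^{-1}-\theta)=1$, and both equal $(1-\theta)/(1+\theta)>0$. By Lemma~\ref{lem:mu}(d), this positive eigenvalue is $\mu(D)$:
\[
\lambda_1=\mu(D)=\frac{1-\theta}{1+\theta}=\sqrt{1+4D^2}-2D .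
\]
Moreover $\sum_x\theta^{|x|+|x-1|}=2\theta/(1-\theta^2)$, so $a_{\pm1}=2\theta/(1+\theta^2)$ and
\[
\lambda_2-\lambda_1\ge\rho\,\frac{(1-\theta)^4}{(1+\theta^2)^2} .
\]
As $\theta\to1$ (that is, $\kappa\to\infty$ with $\rho$ fixed), the right side behaves like $4\rho\lambda_1^4$, the same power of $\lambda_1$ as in item 2 of Theorem~\ref{thm:quant}.

\begin{remark}
The formula for $\mu$ illustrates item 3 of Theorem~\ref{thm:quant} as well. For $d=1$ and $\kappa=0$ we have $\lambda_p=n\mu(\rho/p)=n\big(\sqrt{1+4\rho^2/p^2}-2\rho/p\big)=n-2n\rho/p+O(p^{-2})$.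
\end{remark}

\section{The strict inequality}\label{sec:key}

For several catalysts one cannot pass to a single relative coordinate. Moreover, for $\kappa>0$ the supremum $\Lambda_1$ is not attained. Indeed, $e^{H_1}$ has positive entries, so an eigenvector at $\Lambda_1$ would be unique up to a factor and could be chosen positive. Since $H_1$ commutes with the simultaneous translation of all variables, this eigenvector would be invariant under that translation, which is impossible in $\ell^2$. Near-maximizers may thus spread out, and a strict inequality for each of them may be lost in the limit. Two things are needed: a trial function built from an \emph{arbitrary} near-maximizer $\phi$ of $H_1$, and a gain that is bounded below in terms of $\langle\phi,H_1\phi\rangle$ alone.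

\subsection{Duplicating the particle}

Let $\phi\ge0$ be finitely supported on $\mathbb Z^d\times\mathbb Z^{dn}$ with $\|\phi\|=1$. Its fiber over a catalyst configuration is $\phi_{\mathbf y}=\phi(\cdot,\mathbf y)$. Let $g(\mathbf y)=\|\phi_{\mathbf y}\|$, and let $\psi_{\mathbf y}=\phi_{\mathbf y}/g(\mathbf y)$ if $g(\mathbf y)>0$, and $\psi_{\mathbf y}=0$ otherwise. Then $g$ says where the catalysts are, and, where $g>0$, the unit vector $\psi_{\mathbf y}$, which replaces $f(\cdot-y)$, is the particle profile given the catalysts. We write $\mathbf y\sim\mathbf y'$ for nearest neighbors in $\mathbb Z^{dn}$; sums over $\mathbf y\sim\mathbf y'$ run over ordered pairs, and each $\mathbf y$ has $2dn$ neighbors. In such sums, abbreviate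
\[
g=g(\mathbf y),\qquad g'=g(\mathbf y'),\qquad a=\langle\psi_{\mathbf y},\psi_{\mathbf y'}\rangle\in[0,1] .
\]
The catalyst kinetic energy (without the factor $\rho$) is $\mathcal E(\phi)=\langle\phi,-\Delta_{\mathbf y}\phi\rangle=2dn-\sum_{\mathbf y\sim\mathbf y'}gg'a$.

\begin{lemma}\label{lem:gain}
We have
\[
\Lambda_2\ \ge\ 2\langle\phi,H_1\phi\rangle+\rho\,\Gamma,\qquad
\Gamma=\frac12\sum_{\mathbf y\sim\mathbf y'}(g-g')^2+\sum_{\mathbf y\sim\mathbf y'}gg'(1-a)^2,
\]
and $\Gamma\ge\mathcal E(\phi)^2/(2dn)$.
\end{lemma}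

\begin{proof}
Let the two particles be conditionally independent given the catalysts, with the same profile:
\[
F(x_1,x_2,\mathbf y)=g(\mathbf y)\,\psi_{\mathbf y}(x_1)\,\psi_{\mathbf y}(x_2),\qquad\|F\|^2=\sum_{\mathbf y}g(\mathbf y)^2=1 .
\]
We have $V_2(x_1,x_2,\mathbf y)=V_1(x_1,\mathbf y)+V_1(x_2,\mathbf y)$, and $\|\psi_{\mathbf y}\|=1$ where $g>0$. Therefore
\[
\langle F,(\kappa\Delta_{x_1}+\kappa\Delta_{x_2}+V_2)F\rangle=2\sum_{\mathbf y}g(\mathbf y)^2\langle\psi_{\mathbf y},(\kappa\Delta+V_1(\cdot,\mathbf y))\psi_{\mathbf y}\rangle=2\langle\phi,(\kappa\Delta_x+V_1)\phi\rangle .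
\]
The fibers of $F$ over neighbors $\mathbf y,\mathbf y'$ have scalar product $gg'a^2$, so $\langle F,\Delta_{\mathbf y}F\rangle=\sum gg'a^2-2dn$, while $2\langle\phi,\Delta_{\mathbf y}\phi\rangle=2\sum gg'a-4dn$. The difference is
\[
\langle F,\Delta_{\mathbf y}F\rangle-2\langle\phi,\Delta_{\mathbf y}\phi\rangle=\sum gg'a^2-2\sum gg'a+2dn=\sum gg'(1-a)^2+\Big(2dn-\sum gg'\Big).
\]
Since $\sum_{\mathbf y\sim\mathbf y'}g^2=2dn$, the last bracket is $\frac12\sum(g-g')^2$. So the difference equals $\Gamma$; multiplying by $\rho$ and adding the particle part gives the first claim.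

For the second claim put $s=\sum gg'a=2dn-\mathcal E(\phi)$. By Cauchy--Schwarz and $\sum gg'\le2dn$,
\[
s^2\le\Big(\sum gg'\Big)\Big(\sum gg'a^2\Big)\le2dn\sum gg'a^2 .
\]
Hence $\Gamma=\sum gg'a^2-2s+2dn\ge\frac{s^2}{2dn}-2s+2dn=\frac{(2dn-s)^2}{2dn}=\frac{\mathcal E(\phi)^2}{2dn}$.
\end{proof}

The two terms of $\Gamma$ have separate meanings. The first says that the cost of confining the catalysts is paid once instead of twice. The second is the effect seen in Section~\ref{sec:small}, where $g$ is flat: one catalyst jump carries both profiles.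

\subsection{Growth forces kinetic energy}

By Lemma~\ref{lem:gain}, the gain is small only if $\mathcal E(\phi)$ is small, that is, if $\phi$ varies slowly in the catalyst positions for each fixed position of the particle. But then the catalysts rarely meet the particle, and there is little growth.

\begin{lemma}\label{lem:kinetic}
If $w:=\langle\phi,H_1\phi\rangle\ge0$, then $\mathcal E(\phi)\ge\frac dn\,w^2$. If $d\ge3$, then also $\mathcal E(\phi)\ge w/G$.
\end{lemma}

\begin{proof}
For real $h\in\ell^2(\mathbb Z)$, telescoping $h^2$ from $0$ to $+\infty$ and from $0$ to $-\infty$ gives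
\[
2h(0)^2\le\sum_{r\in\mathbb Z}|h(r)-h(r-1)|\,|h(r)+h(r-1)|\le2\,\|\nabla h\|\,\|h\|,\qquad \nabla h(r)=h(r)-h(r-1),
\]
so $h(0)^2\le\|\nabla h\|\,\|h\|$. Let
\[
v_k=\langle\phi,\delta_0(x-y_k)\phi\rangle,\qquad \mathcal E_{k,i}=\sum_{x,\mathbf y}\big(\phi(x,\dots,y_k+e_i,\dots)-\phi(x,\mathbf y)\big)^2,
\]
where $e_1,\dots,e_d$ are the coordinate vectors. Then $\mathcal E(\phi)=\sum_{k=1}^n\sum_{i=1}^d\mathcal E_{k,i}$. Fix $k$ and $i$. For each $x$ and $(y_l)_{l\ne k}$, apply the inequality to $h(r)=\phi(x,\dots,y_k=x+re_i,\dots)$, so that $h(0)$ is the value of $\phi$ when the catalyst meets the particle. Now sum over $x$ and $(y_l)_{l\ne k}$. The sums of $\|h\|^2$ and $\|\nabla h\|^2$ involve only those configurations in which $y_k$ lies on the line $x+\mathbb Ze_i$, so they are at most $\|\phi\|^2$ and $\mathcal E_{k,i}$. By Cauchy--Schwarz,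
\[
v_k\le\sum\|\nabla h\|\,\|h\|\le\mathcal E_{k,i}^{1/2}\,\|\phi\|=\mathcal E_{k,i}^{1/2} .
\]
Thus $\mathcal E(\phi)\ge d\sum_kv_k^2\ge\frac dn\big(\sum_kv_k\big)^2$. Since the Laplacians are nonpositive, $0\le w\le\sum_kv_k$, and the first claim follows.

If $d\ge3$, apply Lemma~\ref{lem:mu}(b) to $z\mapsto\phi(x,\dots,y_k=x+z,\dots)$ and sum over $x$ and $(y_l)_{l\ne k}$. This gives $v_k\le G\sum_i\mathcal E_{k,i}$, and so $w\le\sum_kv_k\le G\,\mathcal E(\phi)$.
\end{proof}

\begin{proposition}\label{prop:gap}
$\lambda_2-\lambda_1\ge\frac{d\rho}{4n^3}\lambda_1^4$, and for $d\ge3$ also $\lambda_2-\lambda_1\ge\frac{\rho}{4dnG^2}\lambda_1^2$. In particular, $\lambda_1>0$ implies $\lambda_2>\lambda_1$.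
\end{proposition}

\begin{proof}
If $\lambda_1=0$, both bounds hold because $\lambda_2\ge\lambda_1$. Otherwise choose finitely supported unit vectors $\phi\ge0$ along which $w=\langle\phi,H_1\phi\rangle>0$ tends to $\Lambda_1=\lambda_1$. Lemmas~\ref{lem:gain} and~\ref{lem:kinetic} give
\[
2\lambda_2=\Lambda_2\ge2w+\frac{\rho}{2dn}\cdot\frac{d^2}{n^2}\,w^4=2w+\frac{d\rho}{2n^3}\,w^4,
\]
and, for $d\ge3$, $2\lambda_2\ge2w+\frac{\rho}{2dn}\cdot\frac{w^2}{G^2}$. Let $w\to\lambda_1$ and divide by $2$.
\end{proof}

\section{Classification and the three regimes}\label{sec:class}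

\begin{proposition}\label{prop:class}
For $q\ge2$, the system is $q$-intermittent if and only if $\lambda_q>0$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:convex}, $q$-intermittency means $\lambda_q>\lambda_1$. This implies $\lambda_q>0$, since $\lambda_1\ge0$. Conversely, let $\lambda_q>0$. If $\lambda_1=0$, then $\lambda_q>\lambda_1$. If $\lambda_1>0$, then $\lambda_q\ge\lambda_2>\lambda_1$ by Proposition~\ref{prop:gap}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
(i) If $d\le2$, then $G=\infty$, so $\lambda_q\ge\lambda_1\ge\mu(\kappa+\rho)>0$ for all $q$ by Proposition~\ref{prop:formula} and Lemmas~\ref{lem:bounds}(c) and~\ref{lem:mu}(c). Proposition~\ref{prop:class} gives full intermittency.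

(ii) Let $d\ge3$. By \eqref{eq:crit}, $\kappa_2^{(n)}\le nG$.

\emph{A.} If $\kappa<\kappa_2^{(n)}$, then $\lambda_2>0$ by \eqref{eq:crit}. So $\lambda_q>0$ for all $q\ge2$, and Proposition~\ref{prop:class} applies.

\emph{B.} If $\kappa_2^{(n)}\le\kappa<nG$, then $\lambda_2=0$ by \eqref{eq:crit}, hence also $\lambda_1=0$. On the other hand $\mu(\kappa/n)>0$, and Lemma~\ref{lem:bounds}(b) gives $\lambda_p\ge n\mu(\kappa/n)-2dn\rho/p>0$ for large $p$. So $p(\kappa):=\min\{p:\lambda_p>0\}$ is finite and at least $3$. By Proposition~\ref{prop:class} the system is $q$-intermittent for every $q\ge p(\kappa)$, and for no $q$ with $2\le q<p(\kappa)$.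

\emph{C.} If $\kappa\ge nG$, then $\kappa/n+\rho/p\ge G$ for all $p$, so $\lambda_p\le n\mu(\kappa/n+\rho/p)=0$ by Lemmas~\ref{lem:bounds}(a) and~\ref{lem:mu}(c). All exponents vanish.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quant}, items 1, 2 and 4]
\emph{Item 1.} The equivalence is Proposition~\ref{prop:class}, and its form with $p_*$ follows since $\lambda_p$ is nondecreasing in $p$. The claims on $p_*$ were shown in the proof of Theorem~\ref{thm:conj}. For $d\ge3$, full intermittency holds if and only if $\lambda_2>0$, that is, $\kappa<\kappa_2^{(n)}$.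

\emph{Item 2} is Proposition~\ref{prop:gap}.

\emph{Item 4.} The upper bound is in \eqref{eq:crit}; it gives $\kappa_p^{(n)}<nG$ because $\rho>0$ and $G>0$. If $p\mu(\kappa/n)>2d\rho$, then $\lambda_p>0$ by Lemma~\ref{lem:bounds}(b), so $\kappa<\kappa_p^{(n)}$. This is the lower bound. For fixed $\kappa<nG$ we have $\mu(\kappa/n)>0$, so $\kappa$ belongs to the set on the left once $p$ is large; hence $\kappa_p^{(n)}\to nG$. Finally, by \eqref{eq:crit}, $\kappa_p^{(n)}>0$ if and only if $\lambda_p(0,\rho)>0$. Since $\lambda_p(0,\rho)=n\mu(\rho/p)$ by Lemma~\ref{lem:bounds}(d), this means $\rho<pG$. The case $p=2$ gives the statement on regime A, and $\kappa_2^{(n)}<nG$ gives the one on regime B.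
\end{proof}

\section{Many particles freeze the catalysts}\label{sec:large}

It remains to prove item 3 of Theorem~\ref{thm:quant}. Monotonicity of $b_p$ is Lemma~\ref{lem:convex}. Throughout this section, unless stated otherwise, $\kappa<nG$, and we put
\[
\lambda_\infty=n\mu(\kappa/n)>0,\qquad c=2dn\rho .
\]

\begin{proposition}\label{prop:large}
If $\kappa<nG$, then $\Lambda_p=p\lambda_\infty-c+o(1)$ as $p\to\infty$.
\end{proposition}

The lower bound is Lemma~\ref{lem:bounds}(b), with catalysts frozen at one site; $c$ is the cost of never jumping. For the upper bound we must show that catalyst jumps contribute nothing in the limit. Suppose, for example, that $n=1$ and all $p$ particles sit in the ground state around the catalyst. A jump of the catalyst moves this ground state, so the amplitude of the jump is the $p$-th power of a one-particle overlap smaller than $1$. The difficulty is that particles may be excited, and exciting finitely many of them costs only an amount bounded in $p$. We therefore cut off at total excitation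 energy $E$, let $p\to\infty$, and then let $E\to\infty$.

\subsection{One particle: neighboring configurations are incompatible}

For $\mathbf y\in\mathbb Z^{dn}$ let
\[
h_{\mathbf y}=\kappa\Delta+\sum_{k=1}^n\delta_{y_k}=\frac1n\sum_{k=1}^n(\kappa\Delta+n\delta_{y_k})\quad\text{on }\ell^2(\mathbb Z^d),\qquad \tau_{\mathbf y}=\lambda_\infty-h_{\mathbf y}.
\]
We show that $\tau_{\mathbf y}$, the excitation energy of one particle, is nonnegative, and that no state has small excitation energy for two neighboring configurations at once.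

\begin{lemma}\label{lem:tau}
There are $\eta>0$ and $m<\infty$, depending only on $d,n,\kappa$, such that $0\le\tau_{\mathbf y}\le m$ for all $\mathbf y$, and $\tau_{\mathbf y}+\tau_{\mathbf y'}\ge\eta$ for all $\mathbf y\sim\mathbf y'$. Consequently there are $\theta>0$ and $r<1$ with
\[
\|e^{-\theta\tau_{\mathbf y}}e^{-\theta\tau_{\mathbf y'}}\|\le r\qquad\text{for all }\mathbf y\sim\mathbf y'.
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:mu}(a),(d), the spectrum of $\kappa\Delta+n\delta_0$ in $(0,\infty)$ is the simple eigenvalue $\lambda_\infty$, with a unit eigenvector $\psi_0\ge0$. Let $\psi_z=\psi_0(\cdot-z)$, and let $P_z$ be the orthogonal projection onto the span of $\psi_z$. Then $\kappa\Delta+n\delta_z\le\lambda_\infty P_z$, and so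
\[
h_{\mathbf y}\le\frac{\lambda_\infty}n\sum_{k=1}^nP_{y_k}\le\lambda_\infty .
\]
This gives $\tau_{\mathbf y}\ge0$. From $h_{\mathbf y}\ge\kappa\Delta\ge-4d\kappa$ we get $\tau_{\mathbf y}\le m:=\lambda_\infty+4d\kappa$.

Let $a=\max_{|e|=1}\langle\psi_0,\psi_e\rangle$. Then $0\le a<1$, because $\langle\psi_0,\psi_e\rangle=1$ would mean $\psi_e=\psi_0$, which is impossible for $0\ne\psi_0\in\ell^2(\mathbb Z^d)$. If $|z-z'|=1$, the nonzero eigenvalues of $P_z+P_{z'}$ are those of the Gram matrix of $\psi_z,\psi_{z'}$, namely $1\pm\langle\psi_z,\psi_{z'}\rangle$, so $P_z+P_{z'}\le1+a$. Neighbors $\mathbf y\sim\mathbf y'$ differ in the position of exactly one catalyst, by a unit vector. In the sum below that catalyst contributes at most $1+a$ and each of the others at most $2$: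
\[
h_{\mathbf y}+h_{\mathbf y'}\le\frac{\lambda_\infty}n\sum_{k=1}^n(P_{y_k}+P_{y'_k})\le\frac{\lambda_\infty}n\big(2(n-1)+1+a\big)=2\lambda_\infty-\eta,\qquad \eta=\frac{\lambda_\infty(1-a)}n>0 .
\]
This is the second claim.

Finally let $\theta>0$ with $2\theta m\le1$. Expand both exponentials into power series. The terms of order at most one in $\theta$ are $1-\theta(\tau_{\mathbf y}+\tau_{\mathbf y'})$, an operator between $0$ and $1-\theta\eta$. The remaining terms have total norm at most $e^{2\theta m}-1-2\theta m$. Hence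
\[
\|e^{-\theta\tau_{\mathbf y}}e^{-\theta\tau_{\mathbf y'}}\|\le r:=1-\theta\eta+\big(e^{2\theta m}-1-2\theta m\big).
\]
Since the bracket is $O(\theta^2)$, we have $r<1$ if $\theta$ is small enough; fix such a $\theta$.
\end{proof}

\subsection{Many particles: energy cutoff}

\begin{proof}[Proof of Proposition~\ref{prop:large}, upper bound]
Regard $\Phi\in\ell^2(\mathbb Z^{d(p+n)})$ as a family of fibers $\Phi_{\mathbf y}\in\ell^2(\mathbb Z^{dp})$. Let $A$ be the adjacency operator in $\mathbf y$, $(A\Phi)_{\mathbf y}=\sum_{\mathbf y'\sim\mathbf y}\Phi_{\mathbf y'}$, so $\|A\|=2dn$. Let $T$ act in the fiber over $\mathbf y$ as $T_{\mathbf y}=\sum_{j=1}^p\tau_{\mathbf y}^{(j)}$, the $j$-th copy of $\tau_{\mathbf y}$ acting on $x_j$. Then $T\ge0$. Since $\rho\Delta_{\mathbf y}=\rho A-c$, and since $\kappa\Delta_{\mathbf x}+V_p$ acts in the fiber over $\mathbf y$ as $\sum_jh_{\mathbf y}^{(j)}=p\lambda_\infty-T_{\mathbf y}$,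
\[
H_p=p\lambda_\infty-c+\rho A-T .
\]
Fix $E>0$ and let $\Pi$ be the spectral projection of $T$ for $[0,E]$. It acts fiberwise, as the spectral projection $\Pi_{\mathbf y}$ of $T_{\mathbf y}$. Let $\|\Phi\|=1$ with $\Phi$ real and put $\delta=\|(1-\Pi)\Phi\|$. Then $\langle\Phi,T\Phi\rangle\ge E\delta^2$. Also
\[
\langle\Phi,A\Phi\rangle=\langle\Pi\Phi,A\,\Pi\Phi\rangle+\langle(1-\Pi)\Phi,A\Phi\rangle+\langle\Pi\Phi,A(1-\Pi)\Phi\rangle\le\|\Pi A\Pi\|+2\cdot2dn\,\delta .
\]
Since $2dn\rho=c$, we obtain
\begin{equation}\label{eq:cut}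
\langle\Phi,(\rho A-T)\Phi\rangle\le\rho\,\|\Pi A\Pi\|+2c\,\delta-E\delta^2\le\rho\,\|\Pi A\Pi\|+\frac{c^2}E .
\end{equation}

To bound $\|\Pi A\Pi\|$, let $\mathbf y\sim\mathbf y'$. With $\theta,r$ from Lemma~\ref{lem:tau},
\[
\Pi_{\mathbf y}\Pi_{\mathbf y'}=\big(\Pi_{\mathbf y}e^{\theta T_{\mathbf y}}\big)\,\big(e^{-\theta T_{\mathbf y}}e^{-\theta T_{\mathbf y'}}\big)\,\big(e^{\theta T_{\mathbf y'}}\Pi_{\mathbf y'}\big).
\]
The outer factors have norm at most $e^{\theta E}$. The middle factor is the $p$-fold tensor power of $e^{-\theta\tau_{\mathbf y}}e^{-\theta\tau_{\mathbf y'}}$, so its norm is at most $r^p$. Hence $\|\Pi_{\mathbf y}\Pi_{\mathbf y'}\|\le e^{2\theta E}r^p$. For every real unit vector $\Phi$,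
\[
|\langle\Phi,\Pi A\Pi\Phi\rangle|\le\sum_{\mathbf y\sim\mathbf y'}\|\Pi_{\mathbf y}\Pi_{\mathbf y'}\|\,\|\Phi_{\mathbf y}\|\,\|\Phi_{\mathbf y'}\|\le e^{2\theta E}r^p\sum_{\mathbf y\sim\mathbf y'}\frac{\|\Phi_{\mathbf y}\|^2+\|\Phi_{\mathbf y'}\|^2}2=2dn\,e^{2\theta E}r^p,
\]
so $\|\Pi A\Pi\|\le2dn\,e^{2\theta E}r^p$. Inserting this in \eqref{eq:cut} and taking the supremum over $\Phi$,
\[
\Lambda_p\le p\lambda_\infty-c+c\,e^{2\theta E}r^p+\frac{c^2}E\qquad\text{for all }E>0 .
\]
Here $\theta$ and $r$ do not depend on $p$ or $E$. Let $p\to\infty$ and then $E\to\infty$.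
\end{proof}

\subsection{The sharp constant}

\begin{proof}[Proof of Theorem~\ref{thm:quant}, item 3]
Let $\kappa<nG$. By Propositions~\ref{prop:formula} and~\ref{prop:large}, $p(\lambda_\infty-\lambda_p)\to c$. Dividing by $p$ gives the asserted expansion of $\lambda_p$, and in particular $\lambda_p\to\lambda_\infty$. Hence
\[
\lambda_\infty-\lambda_p=\sum_{r>p}(\lambda_r-\lambda_{r-1})=\sum_{r>p}\frac{b_r}{r(r-1)} .
\]
Let $b=\lim_pb_p\in[0,\infty]$. Since $b_{p+1}\le b_r\le b$ for $r>p$ and $\sum_{r>p}\frac1{r(r-1)}=\frac1p$,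
\[
b_{p+1}\le p(\lambda_\infty-\lambda_p)\le b .
\]
Letting $p\to\infty$ gives $b\le c\le b$, so $b_p\uparrow c=2dn\rho$. In particular $b_p\le2dn\rho$, which is the bound on $\lambda_p-\lambda_{p-1}$. (If $\kappa\ge nG$, that bound is trivial, because all exponents vanish by the proof of Theorem~\ref{thm:conj}.)
\end{proof}

\begin{thebibliography}{1}
\bibitem{CGM} Fabienne Castell, Onur G\"un, Gr\'egory Maillard, \emph{Parabolic Anderson model with a finite number of moving catalysts}, arXiv:1010.4868 (2010).
\end{thebibliography}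

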